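# Betti numbers of ideals generated in one degree: a polynomial bound, where it holds and where it fails

Throughout, $k$ is an arbitrary field, polynomial rings carry the standard grading, and all ideals and modules are graded and, unless they are local cohomology modules, finitely generated. The ideal generated by the variables is denoted $\mathfrak m$. For a condition $P$, the symbol $[P]$ is $1$ if $P$ holds and $0$ otherwise.

## 1. Ideals of finite colength

Take an ideal generated by forms of one degree $d$, as many as you like, in as many variables as you like, over any field. Suppose its quotient ring has a minimal free resolution of length $p$. How large can the ranks in that resolution be, as a function of $d$, when $p$ is fixed?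

**Definition.** Let $N$ be a module over a polynomial ring $S$. The ranks of the free modules in the minimal graded free resolution of $N$ are the Betti numbers $\beta_i(N)=\dim_k\operatorname{Tor}_i^S(N,k)$. The length of this resolution is $\operatorname{pd}_S(N)$. The degree-$a$ part $\operatorname{Tor}_i^S(N,k)_a$ counts the basis elements of degree $a$ in the $i$-th free module.

W. A. da Silva, S. H. Hassanzadeh and A. Simis, in "Bounds for the degree and Betti sequences along a graded resolution", arXiv:2201.09994 (2022), pose the following.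

**Conjecture.** Let $I\subset S$ be a nonzero proper homogeneous ideal generated in degree $d$ (so $d\ge1$) such that $S/I$ has projective dimension $p$ (so $p\ge1$). Then all Betti numbers of $S/I$ are bounded by polynomial functions of $d$ of degree at most $p-1$.

The bounding polynomials are to depend only on $p$, and not on $I$, $k$ or the number of variables. We shall see that the conjecture is true for $p\le4$ and whenever $p\le\operatorname{codim}I+2$, and that it is false for every $p\ge9$, over every field.

We use three standard facts.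

* **(F1)** Resolve $k$ by the Koszul complex on the $n$ variables of $S$. Then $\operatorname{Tor}^S_i(N,k)_a$ is a subquotient of $\bigwedge^ik^n\otimes_kN_{a-i}$. In particular $\beta_i(N)\le\binom ni\operatorname{length}(N)$ when $N$ has finite length.
* **(F2)** Auslander–Buchsbaum: $\operatorname{pd}_S(N)+\operatorname{depth}N=\dim S$ for $N\ne0$.
* **(F3)** Suppose $k$ is infinite and $P_1,\dots,P_r\neq\mathfrak m$ are homogeneous primes. Then some nonzero linear form lies in none of them. Indeed each $P_j\cap S_1$ is a proper subspace of $S_1$, and a vector space over an infinite field is not a finite union of proper subspaces.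

**Lemma 1 (reduction to $p$ variables).** In the conjecture we may assume that $k$ is infinite and that $S$ has exactly $p$ variables. The passage preserves the Betti numbers, $p$, the codimension $c=\operatorname{codim}I$, and generation in degree $d$.

*Proof.* A field extension is flat, so it changes neither the Betti numbers nor $p$. It does not change the Hilbert function of $S/I$, hence not $c$. So let $k$ be infinite. By (F2), $\operatorname{depth}S/I=\dim S-p$. If this is positive, $\mathfrak m$ is not an associated prime of $S/I$, and (F3) gives a nonzero linear form $\ell$ outside all associated primes. It is regular on $S/I$ and on $S$. If $F$ is the minimal resolution of $S/I$, then $F/\ell F$ is the minimal resolution of $S/(I+\ell S)$ over $S/\ell S$, a polynomial ring with one variable fewer. Betti numbers are unchanged, $\dim S$, $\dim S/I$ and $\operatorname{depth} S/I$ all drop by one, and the image of $I$ is generated by forms of degree $d$. Repeat $\dim S-p$ times. $\square$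

**The smallest cases by hand.** If $p=1$, then $I$ is free, hence principal, and $\beta_1=1$. If $p=2$, we may take $S=k[x,y]$. Then $\beta_1\le\dim S_d=d+1$. Since $S/I$ has rank $0$, $1-\beta_1+\beta_2=0$, so $\beta_2\le d$. Both bounds have degree $1=p-1$, and $(x,y)^d$ attains both. For any $p$, after Lemma 1,
$$\beta_1=\dim I_d\le\binom{d+p-1}{p-1},$$
of degree $p-1$ in $d$. So $\beta_1$ is never the problem, and what must be watched are $\beta_2,\beta_3,\dots$

**Finite length, first attempt.** Suppose $p=c$. After Lemma 1, $S$ has $p$ variables, $\operatorname{codim} I=p$, and $S/I$ has finite length. Then $I$ contains a regular sequence of $p$ forms of degree $d$. To see this, choose $f_1,f_2,\dots\in I_d$ successively with $f_j$ outside the minimal primes of $(f_1,\dots,f_{j-1})$. These have height $j-1<p$, so they do not contain $I$, and hence meet $I_d$ in proper subspaces. The Hilbert series of $S/(f_1,\dots,f_p)$ is $\big(\frac{1-t^d}{1-t}\big)^p$, whose value at $t=1$ is $d^p$. So $\operatorname{length}(S/I)\le d^p$, and (F1) gives $\beta_i\le\binom pid^p$. This is one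 power of $d$ too many. The remedy is to cut with one linear form before counting length.

**Lemma 2 (cutting).** Let $S$ have $n\ge2$ variables, let $B$ be a finitely generated $S$-module, and let $T=H^0_{\mathfrak m}(B)$ be its submodule of elements killed by a power of $\mathfrak m$. Let $\ell\ne0$ be a linear form outside all associated primes of $B$ other than $\mathfrak m$, and put $S'=S/\ell S$, $B'=B/\ell B$. Then $T/\ell T$ embeds in $H^0_{\mathfrak m}(B')$, and for $i\ge1$
$$\beta^S_i(B)\le\beta_i^{S'}(B')+\binom{n-1}{i-1}\operatorname{length}H^0_{\mathfrak m}(B').$$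

*Proof.* **Step 1. We locate the kernel of $\ell$.** An associated prime of $0:_B\ell$ is an associated prime of $B$ containing $\ell$, so it can only be $\mathfrak m$. Hence $0:_B\ell$ has finite length, and $0:_B\ell=0:_T\ell$. Next, $\ell$ is regular on $B/T$. Indeed, if $\ell b\in T$, then $\ell\mathfrak m^Nb=0$ for some $N$, so $\mathfrak m^Nb\subset 0:_B\ell\subset T$, so $b$ is killed by a power of $\mathfrak m$, and $b\in T$. In other words $T\cap\ell B=\ell T$, so $T/\ell T\hookrightarrow B'$. The image has finite length, so it lies in $H^0_{\mathfrak m}(B')$. Put $U=(0:_B\ell)(-1)$. From $0\to0:_T\ell\to T(-1+1)\xrightarrow{\ell}T(1)\to(T/\ell T)(1)\to0$, by counting dimensions in the finite-length module $T$,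
$$\operatorname{length}U=\operatorname{length}T/\ell T\le\operatorname{length}H^0_{\mathfrak m}(B').$$

**Step 2. We compare resolutions over $S$ and over $S'$.** Let $F$ be a minimal free resolution of $B$ over $S$ and $G=F/\ell F$, a complex of free $S'$-modules. Its homology is $\operatorname{Tor}^S_i(B,S')$, which can be computed from $0\to S(-1)\xrightarrow{\ell}S\to S'\to 0$. Thus $H_0(G)=B'$, $H_1(G)=U$, and $H_i(G)=0$ for $i\ge2$. Let $Q$ be a free resolution of $U$ over $S'$, and let $\widetilde Q$ be $Q$ placed one degree higher, $\widetilde Q_{j+1}=Q_j$. The surjection $Q_0\to U$ lifts to a map from $Q_0$ to the cycles in $G_1$. Since $Q_1\to Q_0\to G_1$ lands in boundaries, it lifts to $Q_1\to G_2$. Since $G$ is exact in degrees $\ge2$, we continue and obtain a chain map $\widetilde Q\to G$ that is an isomorphism on $H_1$. Let $P$ be its mapping cone, $P_i=G_i\oplus\widetilde Q_{i-1}$. The long exact sequence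
$$H_i(\widetilde Q)\to H_i(G)\to H_i(P)\to H_{i-1}(\widetilde Q)\to H_{i-1}(G)$$
shows $H_0(P)=B'$ and $H_i(P)=0$ for $i\ge1$: in degrees $1$ and $2$ this is because $H_1(\widetilde Q)\to H_1(G)$ is an isomorphism, and elsewhere all neighbors vanish. So $P$ is a free resolution of $B'$ over $S'$. The sequence $0\to G\to P\to P/G\to0$ splits in each degree, and $(P/G)_{i+1}=\widetilde Q_i=Q_{i-1}$. Tensoring with $k$ and using $G\otimes_{S'}k=F\otimes_Sk$, we get the exact sequence
$$\operatorname{Tor}^{S'}_{i-1}(U,k)\to\operatorname{Tor}_i^S(B,k)\to\operatorname{Tor}_i^{S'}(B',k).$$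

**Step 3. We count.** By (F1) over $S'$, which has $n-1$ variables, $\beta_{i-1}^{S'}(U)\le\binom{n-1}{i-1}\operatorname{length}U$. Combine this with Step 1. $\square$

**The tower of sections.** After Lemma 1, let $S_p=S$ and $I_p=I$. Choose linear forms successively by (F3): the form $\ell$ used to pass from $n$ to $n-1$ is nonzero and avoids all associated primes of $B_n=S_n/I_n$ other than $\mathfrak m$. Here $S_n$ is a polynomial ring in $n$ variables and $I_n$ is the image of $I$, for $n=p,p-1,\dots,1$. Each $I_n$ is proper and generated by forms of degree $d$. If $\dim B_n>0$, then $\ell$ avoids the minimal primes of $B_n$, which are different from $\mathfrak m$, so $\dim B_{n-1}=\dim B_n-1$. If $\dim B_n=0$, then $\dim B_{n-1}=0$. Hence $\dim B_n=\max(0,n-c)$ and $\operatorname{codim}I_n=\min(c,n)$. Put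
$$T_n=H^0_{\mathfrak m}(B_n),\qquad\lambda_n=\operatorname{length}T_n .$$
Since $c\ge1$, $I_1\ne0$ and $B_1\cong k[x]/(x^d)$, with $\beta_1=1$ and no higher Betti numbers. Iterating Lemma 2 from $n=p$ down to $n=2$ gives, for $i\ge1$,
$$\beta_i(S/I)\le[i=1]+\sum_{n=1}^{p-1}\binom n{i-1}\lambda_n.\tag{1}$$

**Proposition 3 (the easy case).** If $p=\operatorname{codim}I$, then $\beta_i(S/I)\le[i=1]+\sum_{n=1}^{p-1}\binom n{i-1}d^n$ for $i\ge1$.

*Proof.* For $n\le c$ the ideal $I_n$ is $\mathfrak m$-primary and generated in degree $d$. By the argument with the regular sequence, now in $n$ variables,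
$$\lambda_n=\operatorname{length}B_n\le d^n\qquad(n\le c).\tag{2}$$
Insert this in (1). $\square$

The sum stops at $n=p-1$, so the degree is now $p-1$, as wanted. For $(x,y)^d$ the bounds are $\beta_1\le1+d$ and $\beta_2\le d$, which are equalities. The proof needs (2) only for $n\le p-1$, so it also covers $p=c+1$.

What changes in general? Inequality (1) always holds. For $n>c$, however, $B_n$ has positive dimension, $T_n$ is only its torsion part, and no complete intersection of finite length lies above it. The whole question becomes: how large is $\lambda_n$ for $c<n\le p-1$?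

## 2. Torsion in dimension one

**Theorem B.** If $p\le\operatorname{codim}(I)+2$, then for $i\ge1$
$$\beta_i(S/I)\le[i=1]+p\sum_{n=1}^{p-1}\binom n{i-1}d^n.$$
This is a polynomial in $d$ of degree $\le p-1$. The same bound holds for all $I$ if $p\le4$. In particular the conjecture is true for $p\le4$.

When $p=c+2$, exactly one new term $\lambda_{c+1}$ appears in (1), and $\dim B_{c+1}=1$. A small example: $k[x,y]/(x^2,xy)$ has dimension one, and its torsion is spanned by the class of $x$.

The proof uses local cohomology: short exact sequences give long exact sequences of the $H^j_{\mathfrak m}$; $H^j_{\mathfrak m}(N)=0$ for $j>\dim N$; and for a polynomial ring $S_n$ in $n$ variables, $H^j_{\mathfrak m}(S_n)=0$ for $j\ne n$, while $H^n_{\mathfrak m}(S_n)_a\ne0$ exactly for $a\le-n$.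

*Proof of Theorem B.* Work in the tower of Section 1.

**Step 1. We bound the degrees in which the torsion lives.** Let $n=c+1\le p$, so that $n\ge2$ and $\dim B_n=1$.

*Claim:* $(T_n)_a=0$ for $a>n(d-1)$.

Let $K$ be the Koszul complex on a set of generators of $I_n$ of degree $d$, with cycles $Z_i$, boundaries $Y_i\subset Z_i$ and homology $H_i=Z_i/Y_i$. Thus $K_i$ is a sum of copies of $S_n(-id)$ (possibly none), $Y_0=I_n$ and $H_0=B_n$. Koszul homology is annihilated by $I_n$, so $\dim H_i\le1$ and $H^j_{\mathfrak m}(H_i)=0$ for $j\ge2$. Also $H^j_{\mathfrak m}(K_i)=0$ for $j<n$. We use four facts.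

* From $0\to Y_0\to K_0\to H_0\to0$ and $H^0_{\mathfrak m}(K_0)=0$: the map $H^0_{\mathfrak m}(H_0)\to H^1_{\mathfrak m}(Y_0)$ is injective.
* For $1\le i\le n-1$, from $0\to Z_i\to K_i\to Y_{i-1}\to0$ and $H^i_{\mathfrak m}(K_i)=0$: the map $H^i_{\mathfrak m}(Y_{i-1})\to H^{i+1}_{\mathfrak m}(Z_i)$ is injective.
* For $1\le i\le n-1$, from $0\to Y_i\to Z_i\to H_i\to0$ and $H^{i+1}_{\mathfrak m}(H_i)=0$: the map $H^{i+1}_{\mathfrak m}(Y_i)\to H^{i+1}_{\mathfrak m}(Z_i)$ is surjective.
* From $0\to Z_n\to K_n\to Y_{n-1}\to0$ and $H^{n+1}_{\mathfrak m}(Z_n)=0$: the map $H^n_{\mathfrak m}(K_n)\to H^n_{\mathfrak m}(Y_{n-1})$ is surjective.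

Suppose $(T_n)_a=H^0_{\mathfrak m}(H_0)_a\neq0$. Then $H^1_{\mathfrak m}(Y_0)_a\ne0$. For $i=1,\dots,n-1$ in turn, $H^i_{\mathfrak m}(Y_{i-1})_a\ne0$ gives $H^{i+1}_{\mathfrak m}(Z_i)_a\ne0$, and this gives $H^{i+1}_{\mathfrak m}(Y_i)_a\ne0$. At the end $H^n_{\mathfrak m}(Y_{n-1})_a\ne0$, hence $H^n_{\mathfrak m}(K_n)_a\neq0$. Since $K_n$ is a sum of copies of $S_n(-nd)$, this forces $a-nd\le-n$, which is the claim.

**Step 2. We turn the degree bound into a length bound:** for $n=c+1\le p$,
$$\lambda_n\le n\,d^n.\tag{3}$$
By Lemma 2, $T_n/\ell T_n$ embeds in $B_{n-1}$, and $\operatorname{length}B_{n-1}\le d^{n-1}$ by (2), as $n-1=c$. By Nakayama, $T_n$ is generated over $k[\ell]$ by at most $d^{n-1}$ homogeneous elements. By Step 1 it lives in degrees $0,\dots,n(d-1)$, so each generator spans at most $n(d-1)+1$ dimensions over $k[\ell]$. Hence $\lambda_n\le d^{n-1}(n(d-1)+1)\le n\,d^n$.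

**Step 3. We conclude for $p\le c+2$.** Only $\lambda_n$ with $n\le p-1\le c+1$ occur in (1). By (2) and (3) each is at most $p\,d^n$. This is the asserted bound.

**Step 4. We remove a common factor when $p\le4$.** Let $I$ be arbitrary, $g$ the greatest common divisor of its generators, and $I=gI'$. If $I'=S$, then $I$ is principal, $p=1$, $\beta_1=1$, and the bound holds. Otherwise $I\cong I'(-\deg g)$. Since $\beta_i(S/I)=\beta_{i-1}(I)$ for $i\ge1$, the rings $S/I$ and $S/I'$ have the same Betti numbers and the same $p$. The ideal $I'$ is generated in degree $d'=d-\deg g$ with $1\le d'\le d$. Its generators have no common factor, and height-one primes of $S$ are principal, so $\operatorname{codim}I'\ge2\ge p-2$. Apply Step 3 to $I'$; the bound is increasing in $d$. $\square$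

## 3. Dimension two, where the Koszul chain breaks

The natural plan is to continue to $n=c+2$, which matters in (1) as soon as $p\ge c+3$. Part of Step 2 survives: by Lemma 2, $T_n/\ell T_n$ embeds in $T_{n-1}$, so
$$\lambda_n\le\lambda_{n-1}\cdot(1+\text{top degree of }T_n)$$
whenever $T_n\ne0$. If the top degree were bounded by a constant times $d$, we would gain one power of $d$ per step and the conjecture would follow. So everything hangs on the Claim.

For $\dim B_n=2$ its proof stops at $i=1$ in the third fact: surjectivity of $H^2_{\mathfrak m}(Y_1)\to H^2_{\mathfrak m}(Z_1)$ was deduced from $H^2_{\mathfrak m}(H_1)=0$, and $H_1$ may now have dimension two. This is not just a defect of the method. In the next section we build ideals for which $T_n$ reaches degrees that are not linear in $d$.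

## 4. An ideal containing a prescribed module

To make the torsion of $S/I$ large, choose a module $M$ first and force $S/I$ to contain it. Split the variables into two groups. Monomials in the $t$'s of one fixed degree serve as names for the generators of $M$, and the other variables carry the module structure.

**Lemma 4 (encoding).** Let $A=k[z_1,\dots,z_r]$, $q\ge1$, $s\ge0$, $e\ge1$, $m=\binom{s+q-1}{q-1}$, and $M=\operatorname{coker}\big((a_{\tau j}):A(-e)^R\to A^m\big)$, with rows indexed by the monomials $\tau$ of degree $s$ in $t_1,\dots,t_q$. Put $S=A[t_1,\dots,t_q]$, bigraded by ($t$-degree, $z$-degree), and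
$$I=(t_1,\dots,t_q)^{s+1}+\Big(\sum_\tau a_{\tau j}\tau:\ j=1,\dots,R\Big).$$
Then the part of $S/I$ in $t$-degree $s$ is a submodule isomorphic to $M$ and is killed by the $t_i$; moreover
$$\dim\operatorname{Tor}^S_2(S/I,k)_{(s,b)}\ge\dim\operatorname{Tor}_2^A(M,k)_b\qquad\text{for all }b>0.$$

*Proof.* **Step 1. We find $M$ inside $S/I$.** Let $B=S/I$. The ideal $I$ is bihomogeneous. In $t$-degree $s$ the summand $(t)^{s+1}$ contributes nothing, and the other generators have $t$-degree $s$, so $I$ is there the $A$-span of the given relations. Hence $N=B_{(s,*)}$ is $A^m$ modulo the columns, which is $M$. It is killed by the $t_i$ because $(t)^{s+1}\subset I$, so it is a submodule of $B$. In $t$-degrees below $s$ the ideal is zero, so $B/N=S/(t)^s$.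

**Step 2. We compare Tor of $B$ and of $N$.** The resolution of $S/(t)^s=A\otimes_kk[t]/(t)^s$ is extended from $k[t]$, so its Tor lives in $z$-degree $0$. In bidegrees $(a,b)$ with $b>0$ the long exact sequence of $0\to N\to B\to B/N\to0$ gives
$$\operatorname{Tor}^S_i(B,k)_{(a,b)}\cong\operatorname{Tor}_i^S(N,k)_{(a,b)}.$$

**Step 3. We compute Tor of $N$.** Up to the shift by $s$ in $t$-degree, $N=M\otimes_kk[t]/(t)$. Tensoring a resolution of $M$ over $A$ with the Koszul complex on the $t_i$ gives
$$\operatorname{Tor}_i^S(N,k)=\bigoplus_j\operatorname{Tor}^A_{i-j}(M,k)\otimes_k\textstyle\bigwedge^jk^q,$$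
with the $j$-th summand in $t$-degree $s+j$. Take $i=2$, $j=0$. $\square$

**Example.** Let $q=r=2$, $s=1$, $e=1$ and let $M$ have the relation matrix $\begin{pmatrix}z_1&z_2&0\\0&z_1&z_2\end{pmatrix}$. Then
$$I=(t_1,t_2)^2+(z_1t_1,\ z_2t_1+z_1t_2,\ z_2t_2).$$
The syzygy $(z_2^2,-z_1z_2,z_1^2)$ of the matrix becomes the relation $z_2^2(z_1t_1)-z_1z_2(z_2t_1+z_1t_2)+z_1^2(z_2t_2)=0$.

**High torsion.** Take $r=2$, any $m$, and the $m\times(m+1)$ matrix $\varphi$ with $z_1$ in the positions $(i,i)$, $z_2$ in the positions $(i,i+1)$, and $0$ elsewhere. A vector $v$ is in its kernel iff $z_1v_i=-z_2v_{i+1}$ for $1\le i\le m$. Then $z_1^mv_1=\pm z_2^mv_{m+1}$, so $v_1=z_2^mg$, and successively $v_{i+1}=-z_1v_i/z_2$ gives $v_j=(-1)^{j-1}z_1^{j-1}z_2^{m+1-j}g$. Every such vector is in the kernel, so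
$$0\to A(-m-1)\to A(-1)^{m+1}\xrightarrow{\varphi}A^m\to M\to0$$
is exact. Counting dimensions, $\dim M_j=m(j+1)-(m+1)j=m-j$ for $0\le j\le m$, and for $j>m$ the extra term $j-m$ makes it $0$. So $M$ has finite length and $M_{m-1}\ne0$.

Encode this $M$ with $q=3$ and $s=d-1$, so $m=\binom{d+1}2$. Then $I$ is generated in degree $d$ in $5$ variables, and for $d\ge2$ its radical is $(t_1,t_2,t_3)$. So $\operatorname{codim}I=3$ and $\dim S/I=2$. The torsion of $S/I$ contains $M$, and so is nonzero in total degree $(d-1)+(m-1)$. For $d=7$ we get $m=28$ and torsion in degree $33$, while the Claim with $n=5$ would allow only $5\cdot6=30$. The Claim fails for $n=c+2$, and the top degree grows like $d^2/2$.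

## 5. Banded matrices of linear forms and projective dimension nine

With $q$ variables $t$ we can name about $d^{q-1}$ generators. A module with $m$ generators over $r$ variables can have about $m^{r-2}$ second syzygies. So the exponents $q-1$ and $r-2$ multiply, while the numbers of variables only add.

**Theorem A.** Let $q\ge1$, $r\ge2$, $p=q+r$, $d\ge1$, $m=\binom{d+q-2}{q-1}$. There is an ideal $I$ generated in degree $d$ in a polynomial ring in $p$ variables with $\operatorname{pd}(S/I)=p$ and
$$\beta_2(S/I)\ \ge\ \binom{m+r-1}{r-2}\ \ge\ \frac{d^{(q-1)(r-2)}}{((q-1)!)^{r-2}(r-2)!}.$$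
For $q=4$, $r=5$: $p=9$ and $\beta_2(S/I)\ge d^9/1296$, which no polynomial in $d$ of degree $\le8=p-1$ can bound. For every $p\ge9$, taking $q-1=\lfloor\frac{p-3}2\rfloor$ and $r-2=\lceil\frac{p-3}2\rceil$ gives exponent $\lfloor(p-3)^2/4\rfloor\ge p>p-1$. So the conjecture fails for every $p\ge9$, over every field.

**The Buchsbaum–Rim complex.** Let $\varphi:F\to G$ be a map of free $A$-modules with $\operatorname{rank}G=m$ and $\operatorname{rank}F=m+r-1$, and let $I_m(\varphi)$ be the ideal of maximal minors. Its grade is at most $(m+r-1)-m+1=r$. If the grade equals $r$, then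
$$0\to D_{r-2}G^*\otimes\textstyle\bigwedge^{m+r-1}F\to\cdots\to G^*\otimes\bigwedge^{m+2}F\to\bigwedge^{m+1}F\to F\xrightarrow{\varphi}G$$
is a free resolution of $\operatorname{coker}\varphi$ (Buchsbaum–Rim 1964; Eisenbud, *Commutative Algebra*, Thm. A2.10). The map $\bigwedge^{m+1}F\to F$ has maximal minors of $\varphi$ as entries, and the maps to its left have entries that are linear in the entries of $\varphi$. For $m=1$ this is the Koszul complex on the $r$ entries of $\varphi$. For $r=2$ it ends at $\bigwedge^{m+1}F$, and for the banded matrix of Section 4 it is the resolution found there.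

*Proof of Theorem A.* **Step 1. We choose a matrix with maximal minors of maximal grade.** Let $A=k[z_1,\dots,z_r]$, $F=A(-1)^{m+r-1}$, $G=A^m$. Let $\varphi$ have $(i,j)$ entry $z_{j-i+1}$ if $1\le j-i+1\le r$ and $0$ otherwise. At a nonzero point over $\bar k$, let $z_l$ be the first nonzero coordinate. Consider the $m$ columns $j=i'+l-1$, $1\le i'\le m$. The entry in row $i$ is $z_{l+i'-i}$, or $0$ when this index is out of range. For $i'<i$ it vanishes, by the choice of $l$ or because the index is below $1$, and for $i'=i$ it is $z_l\neq0$. So this square submatrix is triangular with nonzero diagonal, and $\varphi$ has rank $m$ at the point. Hence $I_m(\varphi)$, which is proper because its generators have degree $m\ge1$, vanishes only at the origin. It is $(z_1,\dots,z_r)$-primary, of grade $r$.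

**Step 2. We read off the second syzygies of $M=\operatorname{coker}\varphi$.** By Step 1 the Buchsbaum–Rim complex resolves $M$. Its maps have entries of positive degree, so it is minimal. Therefore $\operatorname{Tor}^A_2(M,k)$ has dimension $\binom{m+r-1}{m+1}=\binom{m+r-1}{r-2}$ and is concentrated in degree $m+1>0$. Moreover $M\ne0$, and $M$ has finite length because it is annihilated by $I_m(\varphi)$ (Cramer's rule).

**Step 3. We encode.** Apply Lemma 4 with $e=1$ and $s=d-1$, so that the number of rows is $\binom{d+q-2}{q-1}=m$. All generators of $I$ have degree $s+1=d$, and $\beta_2(S/I)\ge\binom{m+r-1}{r-2}$. Since $S/I$ contains the nonzero finite-length submodule $M$, its depth is $0$, and $\operatorname{pd}(S/I)=q+r=p$ by (F2).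

**Step 4. We estimate.** We have
$$\binom{m+r-1}{r-2}=\frac{(m+2)\cdots(m+r-1)}{(r-2)!}\ge\frac{m^{r-2}}{(r-2)!},\qquad m=\frac{d(d+1)\cdots(d+q-2)}{(q-1)!}\ge\frac{d^{q-1}}{(q-1)!}.$$
For $q=4$, $r=5$: $\beta_2\ge m^3/6\ge(d^3/6)^3/6=d^9/1296$. For general $p\ge9$, the two integers $\lfloor\frac{p-3}2\rfloor$ and $\lceil\frac{p-3}2\rceil$ have sum $p-3$, so $q+r=p$, and their product is $\lfloor(p-3)^2/4\rfloor$. The function $(p-3)^2/4-p$ is $0$ at $p=9$ and increasing for $p\ge9$. So $(p-3)^2/4\ge p$, and since $p$ is an integer the floor is also $\ge p$. $\square$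

Theorems A and B leave unsettled the range $5\le p\le8$. There, by Theorem B, a counterexample must have codimension at most $p-3$ after a common factor is removed.

## 6. The size of the true exponent, and an upper bound

Let $E(p)$ be the least degree of a polynomial in $d$, depending only on $p$, that bounds all Betti numbers of all $S/I$ with $I$ generated in degree $d$ and $\operatorname{pd}(S/I)=p$. Theorem A makes $E(p)$ at least quadratic in $p$. The truth is exponential.

**Theorem C.** (i) For all $\nu\ge0$, $p\ge4\nu+7$, $d\ge2\cdot4^\nu+2$ there is an ideal generated in degree $d$ with $\operatorname{pd}(S/I)=p$ and $\beta_2(S/I)\ge(d-2\cdot4^\nu)^{2^\nu}-2$.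

(ii) For $p\ge2$ always $\beta_i(S/I)\le\binom pi\binom{(2d)^{2^{p-2}}+p-1}{p}$.

Hence $2^{\lfloor(p-7)/4\rfloor}\le E(p)\le p\,2^{p-2}$ for $p\ge7$.

The last line follows from (i) and (ii). For the lower bound take $\nu=\lfloor(p-7)/4\rfloor$ and let $d$ grow. For the upper bound, $\binom{\rho+p-1}p$ is a polynomial of degree $p$ in $\rho$, and $\rho=(2d)^{2^{p-2}}$.

*Proof of (ii).* The purpose is to bound the degrees of Tor by regularity and then count. Use Lemma 1 to get $p$ variables. Caviglia–Sbarra (*Characteristic-free bounds for the Castelnuovo–Mumford regularity*, Compositio Math. 141 (2005)) prove $\operatorname{reg}I\le\rho:=(2d)^{2^{p-2}}$ for ideals generated in degree $\le d$ in $p\ge2$ variables. By (F1), $\operatorname{Tor}_i(S/I,k)_{i+j}$ is a subquotient of $\bigwedge^ik^p\otimes(S/I)_j$. For $i\ge1$ it equals $\operatorname{Tor}_{i-1}(I,k)_{(i-1)+(j+1)}$, which vanishes when $j+1>\rho$; for $i=0$ only $j=0<\rho$ occurs. So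
$$\beta_i\le\binom pi\sum_{j<\rho}\dim S_j=\binom pi\binom{\rho-1+p}p.\qquad\square$$

The rest of the notes proves (i).

## 7. Syzygies forced by $x^D=y^D=0$ and $xz-yw$

Three relations can have many second syzygies. Take $x^D$, $y^D$ and $xz-yw$ in $k[x,y,z,w]$. A syzygy among them has as its last coefficient an element of the annihilator of $xz-yw$ modulo $(x^D,y^D)$, and this annihilator needs many generators.

**Lemma 5.** Let $C$ be a commutative ring, $x,y\in C$ with $x^D=y^D=0\ne x^{D-1}y^{D-1}$, and let $K=(0:_{C[z,w]}xz-yw)$, graded by $(z,w)$-degree. Then $K_m\ne(z,w)K_{m-1}$ for $1\le m\le D-1$.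

*Proof.* **Step 1. We exhibit an element of $K_m$.** Let
$$\kappa=\sum_{i=0}^mx^{D-1-m+i}y^{D-1-i}z^iw^{m-i}.$$
In $(xz-yw)\kappa$ the product of $xz$ with the term of index $i-1$ is $x^{D-1-m+i}y^{D-i}z^iw^{m+1-i}$, and so is the product of $yw$ with the term of index $i$. These cancel for $1\le i\le m$, leaving $x^Dy^{D-1-m}z^{m+1}-x^{D-1-m}y^Dw^{m+1}=0$. So $\kappa\in K_m$.

**Step 2. We show that $\kappa$ does not come from lower degree.** Suppose $\kappa=z\alpha+w\beta$ with $\alpha,\beta\in K_{m-1}$ and $\beta=\sum_{i=0}^{m-1}\beta_iz^iw^{m-1-i}$. Comparing coefficients of $w^m$ gives $\beta_0=x^{D-1-m}y^{D-1}$. From $(xz-yw)\beta=0$ we read off $x\beta_{i-1}=y\beta_i$ for $1\le i\le m-1$, and $x\beta_{m-1}=0$. Hence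
$$x^m\beta_0=x^{m-1}y\beta_1=\dots=xy^{m-1}\beta_{m-1}=0,$$
but $x^m\beta_0=x^{D-1}y^{D-1}\ne0$, a contradiction. $\square$

With $D$ equal to the degree of the relations this yields only about $D$ syzygies. To do better, we want $x^D=y^D=0\neq x^{D-1}y^{D-1}$ to hold on one generator of a module with $D=\delta^{2^\nu}$, although every relation of the module has degree at most $\delta$. Lemma 4 then hides the extra generators of the module in the ideal.

## 8. Squaring an exponent with four variables

**Definition.** A graph module is given by a finite set of *states* $\sigma$ (the generators $[\sigma]$), binomial relations $u[\sigma]=v[\sigma']$ with monomials $u,v$, and kill relations $[\sigma]=0$. A *configuration* is $\mu[\sigma]$ with $\mu$ a monomial. Join $\mu u[\sigma]$ and $\mu v[\sigma']$ by an edge, for each binomial relation and each monomial $\mu$.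

The configurations are a $k$-basis of the free module on the states. The relation submodule is spanned by the differences along edges and by the configurations at killed states. So the module has as $k$-basis the connected components that contain no configuration at a killed state, and a configuration is zero iff its component contains a configuration at a killed state. For example, the relation $[s]=x^2[f]$ with $s$ killed gives $x^2[f]=0$ and $x[f]\ne0$.

Fix $\delta\ge2$ and let $\mathcal B_\nu=\{b_{l,i}:0\le l<\nu,\ 1\le i\le4\}$, a set of $4\nu$ variables. For a variable $o\notin\mathcal B_\nu$ we define a gadget $\Gamma_\nu(o)$ with terminal states $s\ne f$ and binomial relations in the variables $\mathcal B_\nu\cup\{o\}$.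

* $\Gamma_0(o)$: states $s,f$; relation $[s]=o^\delta[f]$.
* $\Gamma_\nu(o)$, $\nu\ge1$: write $b_i=b_{\nu-1,i}$. Take four copies $\Gamma^i=\Gamma_{\nu-1}(b_i)$ with disjoint state sets and terminals $s_i,f_i$. Identify $f_1=s_2=s_3=f_4=:c$. Set $s:=s_1$, $f:=s_4$. Add the relations $b_2[f_2]=o\,b_3[f_2]$ and $b_1[f_2]=b_4[f_3]$.

The four copies share the variables $\mathcal B_{\nu-1}$. The number $N_\nu$ of states satisfies $N_0=2$ and $N_\nu=4N_{\nu-1}-3$, so $N_\nu=4^\nu+1$.

**Example ($\nu=1$, $\delta=2$).** The relations are $[s]=b_1^2[c]$, $[c]=b_2^2[f_2]$, $[c]=b_3^2[f_3]$, $[f]=b_4^2[c]$, $b_2[f_2]=ob_3[f_2]$, $b_1[f_2]=b_4[f_3]$. Then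
$$[s]=b_1^2[c]=b_1^2b_2^2[f_2]=o^2b_1^2b_3^2[f_2]=o^2b_1b_4b_3^2[f_3]=o^2b_1b_4[c],$$
and one more round gives
$$o^2b_1b_4[c]=o^2b_1b_4b_2^2[f_2]=o^4b_1b_4b_3^2[f_2]=o^4b_4^2b_3^2[f_3]=o^4b_4^2[c]=o^4[f].$$
Each round multiplies by $o^2$ and turns one $b_1$ into a $b_4$, and there are two rounds. So relations of degree at most $2$ give $[s]=o^4[f]$.

Edges can be walked in both directions, so we must make sure that nothing else gets connected.

**Lemma 6.** Let $D=\delta^{2^\nu}$, let $V$ be any set of further variables, and let $u$ be a monomial in $o$ and $V$. In the configuration graph of $\Gamma_\nu(o)$ over the variables $\mathcal B_\nu\cup\{o\}\cup V$: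

(a) the component of $u[s]$ contains exactly two configurations at the states $s,f$, namely $u[s]$ and $uo^D[f]$;

(b) if $o^D\nmid u$, the only configuration at $s$ or $f$ in the component of $u[f]$ is $u[f]$.

*Proof.* Induction on $\nu$. For $\nu=0$ the only edges join $\mu[s]$ and $\mu o^\delta[f]$, and both claims are clear. Let $\nu\ge1$ and $D'=\delta^{2^{\nu-1}}$, so $D=D'^2$.

**Step 1. We reduce walks to six moves.** Call $s,c,f_2,f_3,f$ junction states, and call a junction configuration *clean* if its monomial involves no variable of $\mathcal B_{\nu-1}$. Each copy $\Gamma^i$ meets the junction states only in its terminals. Consider a walk starting at a clean junction configuration, and cut it at its visits to junction states. Between consecutive visits it either uses one added relation, which involves only $b_1,\dots,b_4,o$ and so preserves cleanness, or it stays inside one copy $\Gamma^i$. In the second case apply the induction hypothesis to $\Gamma_{\nu-1}(b_i)$, with all variables outside $\mathcal B_{\nu-1}\cup\{b_i\}$ as further variables. From $\mu[s_i]$ one can only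 arrive, at a terminal, at $\mu[s_i]$ or $\mu b_i^{D'}[f_i]$, by (a). From $\mu[f_i]$ one arrives only at $\mu[f_i]$ if $b_i^{D'}\nmid\mu$, by (b). If $\mu=\mu'b_i^{D'}$, then $\mu[f_i]$ is in the component of $\mu'[s_i]$, and one arrives at one of these two, by (a). In all cases the walk arrives at a clean configuration: the same one, or its partner under $\mu[s_i]\leftrightarrow\mu b_i^{D'}[f_i]$. Conversely this exchange is realized by a walk, by (a). So, starting from a clean junction configuration, the junction configurations in the component are clean, and are exactly those reachable by the moves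
$$\begin{array}{lll}(1)\ \mu[s]\leftrightarrow \mu b_1^{D'}[c]&(2)\ \mu[c]\leftrightarrow \mu b_2^{D'}[f_2]&(3)\ \mu[c]\leftrightarrow \mu b_3^{D'}[f_3]\\(4)\ \mu[f]\leftrightarrow \mu b_4^{D'}[c]&(5)\ \mu b_2[f_2]\leftrightarrow \mu ob_3[f_2]&(6)\ \mu b_1[f_2]\leftrightarrow \mu b_4[f_3]\end{array}$$
with $\mu$ clean. In the rest of this proof, (1)–(6) refer to these moves.

**Step 2. We list a set of configurations that the moves cannot leave.** The part of the monomial in $V$ never changes and is suppressed. Write $[\sigma;n_1,n_2,n_3,n_4;\gamma]$ for the configuration at $\sigma$ with exponents $n_i$ of $b_i$ and $\gamma$ of $o$. For $\gamma^*\in\mathbb Z$ let $X(\gamma^*)$ be the set of those among the following with $o$-exponent $\ge0$: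

* $\mathsf s=[s;0,0,0,0;\gamma^*]$ and $\mathsf f=[f;0,0,0,0;\gamma^*+D]$;
* $\mathsf c_i=[c;D'-i,0,0,i;\gamma^*+iD']$ for $0\le i\le D'$;
* $\mathsf p_{i,l}=[f_2;D'-i,D'-l,l,i;\gamma^*+iD'+l]$ for $0\le i,l\le D'$;
* $\mathsf q_{i,l}=[f_3;D'-i,D'-l,l,i;\gamma^*+(i-1)D'+l]$ for $1\le i\le D'$, $0\le l\le D'$, and for $(i,l)=(0,D')$.

We check that $X(\gamma^*)$ is closed under the moves.

* $\mathsf s$: only (1) applies, and leads to $\mathsf c_0$. $\mathsf f$: only (4) applies, and leads to $[c;0,0,0,D';\gamma^*+D]=\mathsf c_{D'}$.
* $\mathsf c_i$: (1) backward needs $n_1\ge D'$, so $i=0$, and gives $\mathsf s$. (2) gives $\mathsf p_{i,0}$. (3) gives $[f_3;D'-i,0,D',i;\gamma^*+iD']=\mathsf q_{i,D'}$, also for $i=0$. (4) backward needs $n_4\ge D'$, so $i=D'$, and gives $\mathsf f$.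
* $\mathsf p_{i,l}$: (2) backward needs $n_2\ge D'$, so $l=0$, and gives $\mathsf c_i$. (5) forward needs $l<D'$ and gives $\mathsf p_{i,l+1}$. (5) backward needs $l\ge1$ and $o$-exponent $\ge1$, and gives $\mathsf p_{i,l-1}$. (6) forward needs $n_1\ge1$, so $i<D'$, and gives $[f_3;D'-i-1,D'-l,l,i+1;\gamma^*+iD'+l]=\mathsf q_{i+1,l}$.
* $\mathsf q_{i,l}$: (3) backward needs $n_3\ge D'$, so $l=D'$, and gives $\mathsf c_i$. (6) backward needs $n_4\ge1$, so $i\ge1$, and gives $\mathsf p_{i-1,l}$.

Moves (1)–(4) and (6) do not change the $o$-exponent, (5) forward raises it, and (5) backward is possible only when the exponent is at least $1$. So all targets have $o$-exponent $\ge0$ and lie in $X(\gamma^*)$.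

**Step 3. We deduce (a).** Let $\gamma\ge0$ be the $o$-exponent of $u$ and take $\gamma^*=\gamma$. Then $u[s]=\mathsf s$ is clean, and all junction configurations in its component lie in $X(\gamma)$. The members of $X(\gamma)$ at $s$ and $f$ are $\mathsf s=u[s]$ and $\mathsf f=uo^D[f]$. They are connected through
$$\mathsf s,\ \mathsf c_0,\ \mathsf p_{0,0},\dots,\mathsf p_{0,D'},\ \mathsf q_{1,D'},\ \mathsf c_1,\ \mathsf p_{1,0},\ \dots,\ \mathsf c_{D'},\ \mathsf f.$$

**Step 4. We deduce (b).** Now $\gamma<D$. Take $\gamma^*=\gamma-D<0$. Then $u[f]=\mathsf f\in X(\gamma^*)$, while $\mathsf s\notin X(\gamma^*)$, as its $o$-exponent would be negative. So $\mathsf f=u[f]$ is the only member of $X(\gamma^*)$ at $s$ or $f$. $\square$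

## 9. From the gadgets to an ideal generated in degree $d$

*Proof of Theorem C(i).* Fix $\nu\ge0$ and $\delta\ge2$, and let $D=\delta^{2^\nu}$ and $e=\delta$.

**Step 1. We build a graded module whose relations all have degree $e$.** Let $A_1^0=k[\mathcal B_\nu,x,y]$, $A_1=A_1^0[z,w]$, $A=A_1[h]$. Take $\Gamma_\nu(x)$ and $\Gamma_\nu(y)$ with disjoint states but with the same variables $\mathcal B_\nu$. Identify their states $f$ to one state $f$, and kill both start states $s,s'$. The number of states is $2N_\nu-1=2\cdot4^\nu+1$. All monomials in the relations have degree at most $e$: in copies of $\Gamma_0$ the degrees are $0$ and $\delta$, and in the added relations $1$ and $2$, where $2\le\delta$. Multiply each monomial by a power of $h$ so that it has degree exactly $e$; a kill relation becomes $h^e[s]=0$. Let $M_0$ be the resulting graded $A$-module, with states in degree $0$. Put $\theta=xz-yw$ and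
$$\overline M=M_0/(h^{e-2}\theta[f]).$$
All relations of $\overline M$ have degree $e$.

**Step 2. We set $h=1$ and find a ring to which Lemma 5 applies.** $M_1=M_0/(h-1)M_0$ is the graph module over $A_1$. Let $0\le i,j<D$, and follow a walk from $x^iy^j[f]$ until it first comes back to a state in $\{s,s',f\}$. Until then it stays in one gadget. By Lemma 6(b) for that gadget, with the other output variable and $z,w$ as further variables, it comes back to $x^iy^j[f]$ itself. Repeating this, the component of $x^iy^j[f]$ contains no configuration at $s$ or $s'$, so $x^iy^j[f]\ne0$ in $M_1$. By Lemma 6(a) with $u=1$, $x^D[f]=[s]=0$ and $y^D[f]=[s']=0$.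

The relations of $M_1$ do not involve $z,w$, so $M_1$ is extended from a module over $A_1^0$, and $\operatorname{ann}_{A_1}([f])=\mathfrak a[z,w]$ with $\mathfrak a=\operatorname{ann}_{A_1^0}([f])$. In $C=A_1^0/\mathfrak a$ we have $x^D=y^D=0$ and $x^{D-1}y^{D-1}\ne0$.

**Step 3. We lift annihilators from $h=1$ back to the graded module.** Let $J=\operatorname{ann}_A(h^{e-2}\theta[f])$, the annihilator in $M_0$, and $J_1=\operatorname{ann}_{A_1}(\theta[f])$, in $M_1$. The relations of $M_0$ do not involve $z,w$, so $J$ is homogeneous both for total degree and for $(z,w)$-degree. Setting $h=1$ maps $J$ into $J_1$. We show that it maps $J$ onto $J_1$.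

First, suppose $g\in M_0$ is homogeneous of degree $a$ and maps to $0$ in $M_1$. Then $h^Ng=0$ for some $N$. Indeed write $g=(h-1)y$ with $y=\sum y_j$ in homogeneous components. Then $hy_{j-1}=y_j$ for $j\ne a$ and $g=hy_{a-1}-y_a$. Since $y_j=0$ for small $j$, we get $y_j=0$ for all $j<a$. So $g=-y_a$ and $y_{a+N}=h^Ny_a$, which is $0$ for large $N$.

Now let $a_1\in J_1$ and let $a\in A$ be homogeneous with value $a_1$ at $h=1$. Then $a\,h^{e-2}\theta[f]$ is homogeneous and maps to $a_1\theta[f]=0$. So $h^Na\in J$ for some $N$, and $h^Na$ maps to $a_1$.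

**Step 4. We count generators of $J$.** By Step 3 and since $h$ has $(z,w)$-degree $0$, a minimal bihomogeneous generating set of $J$ maps to a $(z,w)$-homogeneous generating set of $J_1$. Also $a\in J_1$ iff $a\theta\in\mathfrak a[z,w]$, so $J_1/\mathfrak a[z,w]=(0:_{C[z,w]}\theta)=K$ as in Lemma 5. Suppose no generator had $(z,w)$-degree $m$, where $1\le m\le D-1$. Then every element of $(J_1)_m$ is a combination of generators of smaller $(z,w)$-degree with coefficients of positive $(z,w)$-degree. So $(J_1)_m=(z,w)(J_1)_{m-1}$, and $K_m=(z,w)K_{m-1}$, contradicting Lemma 5. Hence for each $m=2,\dots,D-1$ there is a minimal generator of $J$ of $(z,w)$-degree $m$, and its total degree is at least $m\ge2$. With $\mathfrak m_A$ the maximal homogeneous ideal of $A$,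
$$\dim_k(J/\mathfrak m_AJ)_{\ge2}\ge D-2.\tag{4}$$

**Step 5. We convert these generators into second syzygies of $\overline M$.** Let $W$ be the submodule of $\bigoplus_\sigma A[\sigma]$ generated by the $R$ relations of $\overline M$, and $L=\ker(A(-e)^R\to W)$. A vector in $L$ has as coefficient of $h^{e-2}\theta[f]$ an element that carries this relation into the span of the others. Conversely every such element occurs. So projection to this coefficient maps $L$ onto $J(-e)$, and $L/\mathfrak m_AL$ maps onto $(J/\mathfrak m_AJ)(-e)$. From $0\to L\to A(-e)^R\to W\to0$ we get the exact sequence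
$$0\to\operatorname{Tor}_1^A(W,k)\to L/\mathfrak m_AL\to k(-e)^R,$$
and $\operatorname{Tor}_1^A(W,k)=\operatorname{Tor}_2^A(\overline M,k)$. The last term lives only in degree $e$, so $\operatorname{Tor}_2^A(\overline M,k)_b=(L/\mathfrak m_AL)_b$ for $b>e$. With (4),
$$\dim\operatorname{Tor}^A_2(\overline M,k)_{\ge e+2}\ge D-2.$$

**Step 6. We encode $\overline M$ in an ideal.** Apply Lemma 4 to $\overline M$ over $A$ with $q=2$ and $s=2\cdot4^\nu$. There are $s+1=2\cdot4^\nu+1$ monomials of degree $s$ in $t_1,t_2$, as many as states. We get an ideal $I\subset A[t_1,t_2]$ generated in degrees $s+1$ and $d:=s+e=2\cdot4^\nu+\delta$. Bidegree $(s,b)$ with $b\ge e+2$ has total degree at least $d+2$, so $\dim\operatorname{Tor}_2(A[t_1,t_2]/I,k)_{\ge d+2}\ge D-2$ in total degrees. The number of variables is $(4\nu+4)+1+2=4\nu+7$. If $p>4\nu+7$, adjoin $p-(4\nu+7)$ further variables and extend $I$; the graded Betti numbers do not change. Call the ring $S$. It has $p$ variables.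

**Step 7. We truncate, to make all generators of degree $d$.** Let $I'=I_{\ge d}$. It is generated in degree $d$, because $I$ is generated in degrees $\le d$. The module $Q=I/I'$ lives in degrees $\le d-1$, so by (F1) $\operatorname{Tor}_i(Q,k)_j=0$ for $j>d-1+i$. In the exact sequence
$$\operatorname{Tor}_2(Q,k)_j\to\operatorname{Tor}_1(I',k)_j\to\operatorname{Tor}_1(I,k)_j\to\operatorname{Tor}_1(Q,k)_j$$
both outer terms vanish for $j\ge d+2$. Since $\operatorname{Tor}_1(I,k)=\operatorname{Tor}_2(S/I,k)$, and likewise for $I'$,
$$\beta_2(S/I')\ge D-2=\delta^{2^\nu}-2=(d-2\cdot4^\nu)^{2^\nu}-2.$$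

**Step 8. We check the projective dimension.** Since $s+1<d$, $t_1^{s+1}\in I\setminus I'$. So $I/I'$ is a nonzero submodule of $S/I'$. It has finite length, because it lives in finitely many degrees. Hence $\operatorname{depth}S/I'=0$ and $\operatorname{pd}(S/I')=p$ by (F2). As $\delta\ge2$ was arbitrary, all $d\ge2\cdot4^\nu+2$ occur. $\square$
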